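\title{Tail club guessing on $S^2_1$ can fail under GCH}

\begin{abstract}
Tail club guessing on $S^2_1$ asserts that one can attach to each ordinal $\delta<\omega_2$ of cofinality $\omega_1$ a closed cofinal subset $\eta_\delta\subseteq\delta$ of order type $\omega_1$ so that every club in $\omega_2$ contains a tail of some $\eta_\delta$. We show that this principle does not follow from $2^{2^{\aleph_0}}=\aleph_2$, and not even from GCH. More generally, for a regular uncountable $\kappa$ with $\diamondsuit_\kappa$ and $2^\kappa=\kappa^+$, we force, without adding $\kappa$-sequences of ordinals or collapsing cardinals, that any $\kappa$ guesses at each point of cofinality $\kappa$ below $\kappa^+$ are evaded by a single club. The forcing is an iteration with supports of size $\kappa$; generic conditions are built by using $\diamondsuit_\kappa$ to guess the trace of the generic filter on an elementary submodel.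
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in ZFC. A \emph{club} in a limit ordinal $\theta$ is a closed unbounded subset of $\theta$. Let
\[
S^2_1=\{\delta<\omega_2:\operatorname{cf}(\delta)=\omega_1\}.
\]
For $\delta\in S^2_1$, a \emph{ladder at $\delta$} is a closed subset of $\delta$ of order type $\omega_1$ that is cofinal in $\delta$.

\begin{definition}\label{def:tcg}
\emph{Tail club guessing}, $\mathsf{TCG}(S^2_1)$, is the statement that there is a sequence $\langle\eta_\delta:\delta\in S^2_1\rangle$, with $\eta_\delta$ a ladder at $\delta$, such that for every club $C\subseteq\omega_2$ there are $\delta\in S^2_1$ and $\delta'<\delta$ with $\eta_\delta\setminus\delta'\subseteq C$.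
\end{definition}

A single club $C$ is easy to guess: if $\delta\in S^2_1$ is a limit point of $C$, then $C\cap\delta$ is a club in $\delta$ and contains a ladder. The content of the principle is that the ladders are fixed before the club is given. This makes it a prediction principle of the same kind as diamond. Recall that for $\theta$ regular uncountable and $T\subseteq\theta$ stationary, $\diamondsuit(T)$ asserts the existence of sets $A_i\subseteq i$ $(i\in T)$ such that $\{i\in T:X\cap i=A_i\}$ is stationary for every $X\subseteq\theta$; we write $\diamondsuit_\theta$ for $\diamondsuit(\theta)$. The following two facts are recorded in \cite{AK}.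

\begin{proposition}\label{prop:facts}
\begin{enumerate}
\item[(1)] $\diamondsuit(S^2_1)$ implies $\mathsf{TCG}(S^2_1)$.
\item[(2)] A forcing preserves $\mathsf{TCG}(S^2_1)$ if either it preserves $\omega_1$ and has the $\aleph_2$-c.c., or it is $\aleph_2$-closed.
\end{enumerate}
\end{proposition}

For (1), let $\langle A_\delta\rangle$ witness $\diamondsuit(S^2_1)$, and let $\eta_\delta$ be a ladder contained in $A_\delta$ if $A_\delta$ is a club in $\delta$, and an arbitrary ladder otherwise. Given a club $C$, some limit point $\delta\in S^2_1$ of $C$ has $C\cap\delta=A_\delta$, and then $\eta_\delta\subseteq C$. We shall not use (2), but it says where a counterexample cannot come from: a forcing that destroys $\mathsf{TCG}(S^2_1)$ and preserves $\omega_1$ is neither $\aleph_2$-c.c.\ nor $\aleph_2$-closed.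

The workshop notes of Asper\'o and Karagila \cite{AK} pose the following question.

\begin{quote}
\emph{Suppose that $2^{2^{\aleph_0}}=\aleph_2$. Does that imply $\mathsf{TCG}(S^2_1)$?}
\end{quote}

If $2^{\aleph_0}\ge\aleph_2$ then $2^{2^{\aleph_0}}>\aleph_2$, so the hypothesis says exactly that $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_2$. The equation $2^{\aleph_1}=\aleph_2$ is the arithmetical shadow of $\diamondsuit(S^2_1)$, because every bounded subset of $\omega_2$ occurs on a $\diamondsuit(S^2_1)$-sequence. So the question asks whether, for the modest purpose of guessing clubs, arithmetic can replace diamond. Counting makes a positive answer plausible. Under $2^{\aleph_1}=\aleph_2$ there are only $\aleph_2$ ladders altogether and there are $\aleph_2$ places $\delta$ at which to guess; if we were allowed $\aleph_2$ guesses at each $\delta$, we could list all ladders at $\delta$ and guess every club. The issue is whether these $\aleph_2$ guesses can be compressed into one. They cannot; we shall see that in general they cannot even be compressed into $\aleph_1$ many.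

\begin{theorem}\label{thm:answer}
There is a forcing extension of $L$ in which GCH holds and $\mathsf{TCG}(S^2_1)$ fails. Hence $2^{2^{\aleph_0}}=\aleph_2$ does not imply $\mathsf{TCG}(S^2_1)$, and, relative to the consistency of ZFC, $\mathsf{TCG}(S^2_1)$ is independent of ZFC $+\ 2^{2^{\aleph_0}}=\aleph_2$.
\end{theorem}

\subsection*{The evasion principle}

Nothing in the proof is special to $\omega_1$. For the rest of the paper $\kappa$ is a regular uncountable cardinal,
\[
\lambda=\kappa^+,\qquad S=\{\delta<\lambda:\operatorname{cf}(\delta)=\kappa\},
\]
and for each $\delta\in S$ we fix a strictly increasing, continuous, cofinal map $\pi_\delta:\kappa\to\delta$. For Theorem~\ref{thm:answer} read $\kappa=\omega_1$, $\lambda=\omega_2$, $S=S^2_1$.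

To defeat a sequence $\langle\eta_\delta\rangle$ we need a club $C$ that misses unboundedly many points of each $\eta_\delta$. Let $h_\delta(i)$ be the first point of $\eta_\delta$ above $\pi_\delta(i)$. It suffices that $C$ miss the whole interval $(\pi_\delta(i),h_\delta(i)]$ for many $i$, and in this form the task no longer mentions ladders. Intervals $(\xi,\zeta]$ with $\zeta\le\xi$ are empty.

\begin{definition}\label{def:star}
An \emph{interval system} is a sequence $h=\langle h_\delta:\delta\in S\rangle$ with $h_\delta:\kappa\to\delta$. A set $c\subseteq\lambda$ \emph{evades $h$ at $\delta\in S$} if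
\[
\{i<\kappa: c\cap(\pi_\delta(i),h_\delta(i)]=\emptyset\}\ \text{ is stationary in }\kappa .
\]
The principle $(*)_\kappa$ states that for every interval system $h$ there is a club $C\subseteq\kappa^+$ that evades $h$ at \emph{every} $\delta\in S$.
\end{definition}

Two choices of $\pi_\delta$ agree on a club of $\kappa$, so $(*)_\kappa$ does not depend on the choice. Since $h_\delta(i)<\delta$, whether $c$ evades $h$ at $\delta$ depends only on $c\cap\delta$; and if $c\cap\delta$ is bounded in $\delta$, then the displayed set contains a tail of $\kappa$, so $c$ evades $h$ at $\delta$.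

\begin{theorem}\label{thm:main}
Let $\kappa$ be regular uncountable, and assume $\diamondsuit_\kappa$, $2^\kappa=\kappa^+$ and $\mu^{\kappa^+}=\mu\ge\kappa^{++}$. There is a ${<}\kappa$-closed, $\kappa^{++}$-c.c.\ forcing that adds no new $\kappa$-sequences of ordinals (so it preserves all cardinals and the values $2^\nu$, $\nu\le\kappa$) and forces $(*)_\kappa$ and $2^{\kappa^+}=\mu$. If GCH holds and $\mu=\kappa^{++}$, then GCH holds in the extension.
\end{theorem}

\begin{corollary}\label{cor:many}
Assume $(*)_\kappa$. If $\mathcal E_\delta$ $(\delta\in S)$ is a family of at most $\kappa$ unbounded subsets of $\delta$, then there is one club $C\subseteq\kappa^+$ such that $e\setminus C$ is unbounded in $\delta$ for all $\delta\in S$ and all $e\in\mathcal E_\delta$. The bound ``at most $\kappa$'' is sharp if $2^\kappa=\kappa^+$.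
\end{corollary}

\begin{proof}
We may assume $\mathcal E_\delta\ne\emptyset$. Write $\mathcal E_\delta=\{e_{\delta,j}:j<\kappa\}$, let $x_{\delta,j}(i)$ be the least element of $e_{\delta,j}$ above $\pi_\delta(i)$, and put $h_\delta(i)=\sup_{j<i}x_{\delta,j}(i)$. Then $h_\delta(i)<\delta$ because $\operatorname{cf}(\delta)=\kappa$. Take $C$ as in $(*)_\kappa$ for $h$, and fix $\delta$ and $j$. For stationarily many $i>j$ the interval $(\pi_\delta(i),h_\delta(i)]$ misses $C$, and it contains $x_{\delta,j}(i)$. So $e_{\delta,j}\setminus C$ has elements above $\pi_\delta(i)$ for unboundedly many $i$.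

For sharpness let $\mathcal E_\delta$ be the family of all unbounded subsets of $\delta$. It has at most $2^\kappa=\kappa^+$ members. If $C$ is any club and $\delta\in S$ is a limit point of $C$, then $e=C\cap\delta$ belongs to $\mathcal E_\delta$ and $e\setminus C=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]
In $L$, GCH, $\diamondsuit_{\omega_1}$ and $\diamondsuit(S^2_1)$ hold. Apply Theorem~\ref{thm:main} in $L$ with $\kappa=\omega_1$ and $\mu=\omega_3$. The extension $L[G]$ has the same cardinals and satisfies GCH and $(*)_{\omega_1}$. Given ladders $\langle\eta_\delta\rangle$ in $L[G]$, Corollary~\ref{cor:many} with $\mathcal E_\delta=\{\eta_\delta\}$ yields a club that contains no tail of any $\eta_\delta$. So $2^{2^{\aleph_0}}=\aleph_2$ holds and $\mathsf{TCG}(S^2_1)$ fails in $L[G]$. In $L$ both statements hold, the second by Proposition~\ref{prop:facts}(1).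
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}. For one interval system $h$, the desired club is added by its initial segments; Section~\ref{sec:onestep} shows by a short argument that this forcing adds no $\kappa$-sequences. To treat all $h$ we iterate, and the work lies in showing that the iteration still adds no $\kappa$-sequences (Sections \ref{sec:iteration}--\ref{sec:nonew}). The chain condition and the bookkeeping are in Section~\ref{sec:final}.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Forcing}
A forcing is a preorder with a largest element, and $q\le p$ means that $q$ is stronger. We argue with generic filters in the usual way: $p\Vdash\varphi$ if and only if $\varphi$ holds in $V[G]$ for every generic $G\ni p$. A condition $p$ \emph{decides} a statement if it forces the statement or its negation, and $p$ \emph{decides} a name $\tau$ if $p\Vdash\tau=\check x$ for some $x\in V$. We use the following standard facts.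

A forcing $P$ is \emph{${<}\kappa$-closed} if every decreasing sequence of length less than $\kappa$ has a lower bound. Then the intersection of fewer than $\kappa$ dense open sets is dense, $P$ adds no new sequences of length less than $\kappa$ of elements of $V$, and $\kappa$ remains regular and uncountable. If an extension $W$ of $V$ has no new $\kappa$-sequences of ordinals, then $V$ and $W$ have the same subsets of $\kappa$, hence the same clubs and stationary subsets of $\kappa$; they have the same cardinals up to $\lambda$, the same set $S$, and the same bounded subsets of $\lambda$, since these have size at most $\kappa$. A $\kappa^{++}$-c.c.\ forcing (all antichains have size at most $\kappa^+$) preserves the cardinals $\ge\kappa^{++}$.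

Let $D\subseteq P$ be dense and $Y\in V$. A \emph{nice $D$-name for a subset of $Y$} is a name $\bigcup_{y\in Y}\{\check y\}\times A_y$ with each $A_y\subseteq D$ an antichain. For every name $\tau$ there is a nice $D$-name $\sigma$ such that every condition forces ``if $\tau\subseteq\check Y$ then $\sigma=\tau$''. Together with the maximum principle this shows that a subset of $Y$ that is defined in $V[G]$ uniformly in $G$ has a nice name.

\subsection*{Diamond}
We shall need stationarily many stages at which diamond guesses, and stationarily many other stages that are free for a different task. The guessing must also work for subsets of $\kappa$ added by the forcing.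

\begin{lemma}\label{lem:diamond}
Assume $\diamondsuit_\kappa$.
\begin{enumerate}
\item[(a)] $\kappa^{<\kappa}=\kappa$.
\item[(b)] There is a set $T\subseteq\kappa$ of limit ordinals such that $\diamondsuit(T)$ holds and $\kappa\setminus T$ is stationary.
\item[(c)] If $\langle A_i:i\in T\rangle$ witnesses $\diamondsuit(T)$ for such a $T$ and $P$ is ${<}\kappa$-closed, then $\langle A_i:i\in T\rangle$ witnesses $\diamondsuit(T)$ in every generic extension by $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\langle B_i:i<\kappa\rangle$ witness $\diamondsuit_\kappa$.

(a) If $x\subseteq\xi<\kappa$, some $i>\xi$ has $B_i=x\cap i=x$. So $\kappa$ has at most $\kappa$ bounded subsets. By regularity, a function from an ordinal below $\kappa$ into $\kappa$ is a subset of $\nu\times\nu$ for some $\nu<\kappa$, and each $\nu\times\nu$ has at most $\kappa$ subsets.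

(b) Every stationary subset of $\kappa$ is the union of two disjoint stationary sets; split the limit ordinals below $\kappa$ into such sets $T_0$ and $T_1$. It suffices to show that $\diamondsuit(T_\varepsilon)$ holds for some $\varepsilon<2$. The map $(\xi,\varepsilon)\mapsto 2\cdot\xi+\varepsilon$ (ordinal arithmetic) is a bijection from $i\times2$ onto $i$ for every limit $i\le\kappa$. Put $B^\varepsilon_i=\{\xi<i:2\cdot\xi+\varepsilon\in B_i\}$. Suppose that for both $\varepsilon$ the sequence $\langle B^\varepsilon_i:i\in T_\varepsilon\rangle$ fails to witness $\diamondsuit(T_\varepsilon)$. Pick $X_\varepsilon\subseteq\kappa$ and clubs $E_\varepsilon$ with $X_\varepsilon\cap i\ne B_i^\varepsilon$ for $i\in T_\varepsilon\cap E_\varepsilon$, and let $X=\{2\cdot\xi+\varepsilon:\varepsilon<2,\ \xi\in X_\varepsilon\}$. Some limit $i\in E_0\cap E_1$ has $X\cap i=B_i$. Then $X_\varepsilon\cap i=B_i^\varepsilon$ for both $\varepsilon$, which is impossible since $i\in T_0\cup T_1$.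

(c) Let $p$ force that $\dot X\subseteq\kappa$ and that $\dot E$ is a club in $\kappa$. Build a decreasing sequence $\langle p_\xi:\xi<\kappa\rangle$ below $p$ and a strictly increasing continuous sequence $\langle\gamma_\xi:\xi<\kappa\rangle$ in $\kappa$ such that $p_{\xi+1}$ decides $\dot X\cap\gamma_\xi$ to be some $x_\xi$ and forces $\gamma_{\xi+1}\in\dot E$; at limit steps take lower bounds. The sets $x_\xi$ end-extend one another; let $X^*=\bigcup_\xi x_\xi\in V$. Since $\{i:\gamma_i=i\}$ is a club, there is $i\in T$ with $\gamma_i=i$ and $X^*\cap i=A_i$. As $i$ is a limit, $p_i$ forces $\dot X\cap i=\bigcup_{\xi<i}x_\xi=A_i$ and $i=\sup_{\xi<i}\gamma_{\xi+1}\in\dot E$.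
\end{proof}

\subsection*{Elementary submodels}
Let $\chi$ be a regular cardinal so large that $H(\chi)$, the collection of sets of hereditary size less than $\chi$, contains all objects under discussion. For $P\in H(\chi)$, the relation $p\Vdash_P\varphi(\tau_1,\dots,\tau_n)$ for a bounded formula $\varphi$ and names $\tau_i\in H(\chi)$ is computed correctly in $H(\chi)$; these are the only instances of the forcing relation to which we apply elementarity. Call $N$ \emph{good} if
\[
N\prec(H(\chi),\in),\qquad |N|=\kappa,\qquad \kappa\cup\{\kappa\}\subseteq N,\qquad {}^{<\kappa}N\subseteq N .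
\]
If $\kappa^{<\kappa}=\kappa$, every $x\in H(\chi)$ lies in a good $N$: take the union of an increasing chain $\langle N_\xi:\xi<\kappa\rangle$ of elementary submodels of size $\kappa$ with $\kappa\cup\{\kappa,x\}\subseteq N_0$ and ${}^{<\kappa}N_\xi\subseteq N_{\xi+1}$. A good $N$ has the following properties.
\begin{enumerate}
\item[(G1)] If $a\in N$ and $|a|\le\kappa$, then $a\subseteq N$. (If $a\neq\emptyset$, then $N$ contains a map from $\kappa$ onto $a$.)
\item[(G2)] If $a\subseteq N$ and $|a|<\kappa$, then $a\in N$.
\item[(G3)] $\delta_N:=N\cap\lambda$ belongs to $S$, and $\sup c<\delta_N$ for every bounded $c\subseteq\lambda$ in $N$.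
\end{enumerate}
For (G3): by (G1), $\delta_N$ is an ordinal, of size $\kappa$. If $c\in N$ is bounded in $\lambda$ then $\sup c\in N\cap\lambda$. By (G2) this applies to every subset of $\delta_N$ of size less than $\kappa$, so $\operatorname{cf}(\delta_N)=\kappa$. Note that $\delta_N\notin N$.

Let $P\in N$. A condition $q\in P$ is \emph{$(N,P)$-generic} if $q\Vdash D\cap N\cap\dot G\ne\emptyset$ for every dense open $D\subseteq P$ with $D\in N$; equivalently, every extension of $q$ is compatible with an element of $D\cap N$. Extensions of generic conditions are generic.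

\section{Adding one evading club}\label{sec:onestep}

From now on $V$ is the ground model, and $\lambda$, $S$, $\langle\pi_\delta\rangle$ always denote the objects of $V$. If $W$ is a generic extension of $V$ and $h\in W$ is an interval system, let $Q(h)$ be the following forcing, defined in $W$. Conditions are the closed bounded sets $c\subseteq\lambda$ that evade $h$ at every $\delta\in c\cap S$, and $d\le c$ if $d$ end-extends $c$, that is, if $c$ is an initial segment of $d$. A nonempty condition has a maximum; we put $\max\emptyset=-1$.

\begin{lemma}\label{lem:Q}
Let $W$ have the same $\kappa$-sequences of ordinals as $V$, and let $h\in W$ be an interval system. Then $Q(h)\subseteq V$, and the following hold in $W$.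
\begin{enumerate}
\item[(a)] If $c\in Q(h)$ and $\max c<\zeta<\lambda$, then $c\cup\{\zeta\}\in Q(h)$.
\item[(b)] If $\langle c_\xi:\xi<\theta\rangle$ is decreasing in $Q(h)$ and $\theta<\kappa$, then the closure of $\bigcup_\xi c_\xi$ is in $Q(h)$ and is the greatest lower bound of the sequence.
\item[(c)] Two conditions are compatible if and only if one is an initial segment of the other. If $d\not\le c$, then some $e\le d$ is incompatible with $c$. Every condition has two incompatible extensions.
\end{enumerate}
\end{lemma}

\begin{proof}
Conditions are bounded subsets of $\lambda$, so they lie in $V$.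

(a) At points of $c\cap S$ nothing changes, and if $\zeta\in S$ then $c$ is bounded in $\zeta$.

(b) Let $U=\bigcup_\xi c_\xi$. Each $c_\xi$ is an initial segment of $U$, so $U$ evades $h$ at each point of $U\cap S$, and the only limit point of $U$ that may be missing from $U$ is $\sup U$. If it is missing, it has cofinality at most $\theta<\kappa$, so it is not in $S$ and carries no requirement. If $d\le c_\xi$ for all $\xi$, then $U$ is an initial segment of $d$, and since $d$ is closed, so is the closure of $U$.

(c) Two initial segments of one set are comparable, which gives the first claim. Let $d\not\le c$. If $d$ and $c$ are incompatible, take $e=d$. Otherwise $d$ is a proper initial segment of $c$, and $e=d\cup\{\max c+1\}$ is a condition by (a); it omits the points of $c\setminus d$ and contains a point not in $c$, so neither of $c,e$ is an initial segment of the other. Finally, $c\cup\{\max c+1\}$ and $c\cup\{\max c+2\}$ are incompatible.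
\end{proof}

The forcing does what it was designed for, provided that no subsets of $\kappa$ are added later on.

\begin{lemma}\label{lem:club}
Let $W$ and $h$ be as in Lemma~\ref{lem:Q}, let $H$ be $Q(h)$-generic over $W$, and let $C=\bigcup H$. Then $C$ is a club in $\lambda$ and $C\notin W$. In every generic extension of $W[H]$ that has the same $\kappa$-sequences of ordinals as $V$, the club $C$ evades $h$ at every $\delta\in S$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Q}(a) and genericity, $C$ is unbounded. By (c) the members of $H$ are pairwise comparable, so each is an initial segment of $C$; as they are closed, $C$ is closed. If $c\in Q(h)$ is an initial segment of $C$, pick $d\in H$ with $\max d>\max c$; then $d\le c$, so $c\in H$. Thus $H$ is definable from $C$ and $Q(h)$. Since every condition has two incompatible extensions, $H\notin W$, and so $C\notin W$. Let $\delta\in S$. If $\delta\notin C$, then $C\cap\delta$ is bounded in $\delta$. If $\delta\in C$, pick $c\in H$ with $\delta\in c$. Then $C\cap\delta=c\cap\delta$, and $c$ evades $h$ at $\delta$ in $W$, hence also in the larger model, which has the same stationary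 subsets of $\kappa$.
\end{proof}

A decreasing sequence of length $\kappa$ that is not eventually constant converges to a point $\delta\in S$, and it has a lower bound only if its union evades $h$ at $\delta$. The next lemma gives the one mechanism by which we shall secure this: stationarily often, add a point beyond the interval that has to be missed.

\begin{lemma}\label{lem:jump}
Let $W$ and $h$ be as in Lemma~\ref{lem:Q}, and work in $W$. Let $\delta\in S$ and let $\langle c_i:i<\kappa\rangle$ be a decreasing sequence in $Q(h)$ of subsets of $\delta$ such that $c_i$ is the closure of $\bigcup_{j<i}c_j$ for limit $i$. Call $i$ a \emph{jump} if $c_{i+1}=c_i\cup\{\zeta\}$ for some $\zeta$ greater than $\max c_i$, $\pi_\delta(i)$ and $h_\delta(i)$. If the set of jumps is stationary, then $\bigcup_{i<\kappa}c_i\cup\{\delta\}$ is a condition, with maximum $\delta$, below every $c_i$.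
\end{lemma}

\begin{proof}
Let $m_i=\max c_i<\delta$ and $q=\bigcup_ic_i\cup\{\delta\}$. If $i$ is a jump then $m_{i+1}>\pi_\delta(i)$, so the nondecreasing sequence $\langle m_i\rangle$ is cofinal in $\delta$. Each $c_i$ is a closed initial segment of $q$; hence $q$ is closed and evades $h$ at all points of $q\cap S$ below $\delta$. Let $E$ be the club of limit $i<\kappa$ such that for every $j<i$ there is $j'<i$ with $m_{j'}\ge\pi_\delta(j)$ and $\pi_\delta(j')\ge m_j$. For $i\in E$, continuity gives $m_i=\sup_{j<i}m_j=\sup_{j<i}\pi_\delta(j)=\pi_\delta(i)$. If $i\in E$ is a jump, then $q$ end-extends $c_i\cup\{\zeta\}$, so every element of $q$ is at most $m_i=\pi_\delta(i)$ or at least $\zeta>h_\delta(i)$. So $q$ misses $(\pi_\delta(i),h_\delta(i)]$ for stationarily many $i$.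
\end{proof}

A jump at $i$ is useful only when $\max c_i\le\pi_\delta(i)$, which we can guarantee only on the club $E$; and $E$ is not known until the sequence is complete. This is why the jumps must form a stationary set, and why stationarity appears in Definition~\ref{def:star}.

We can now treat a single step completely. It is the case of length one of Theorem~\ref{thm:iter} below, and it needs no diamond.

\begin{proposition}\label{prop:onestep}
Assume $\kappa^{<\kappa}=\kappa$ and let $h\in V$ be an interval system. The intersection of $\kappa$ dense open subsets of $Q(h)$ is dense. Hence $Q(h)$ adds no new $\kappa$-sequences of ordinals.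
\end{proposition}

\begin{proof}
Let $c\in Q(h)$ and let $D_k$ $(k<\kappa)$ be dense open. To jump we must know $\delta$ in advance, and we must be able to enter $D_k$ while staying below $\delta$. An elementary submodel provides both. Let $N$ be good with $c,Q(h),\langle D_k\rangle\in N$, and let $\delta=\delta_N$. Define $c_i\in Q(h)\cap N$, so that $\max c_i<\delta$ by (G3). Let $c_0=c_1=c$. For limit $i$ let $c_i$ be the closure of $\bigcup_{j<i}c_j$, which is in $N$ by (G2), and let $c_{i+1}=c_i\cup\{\zeta\}$ for the least $\zeta$ above $\max c_i$, $\pi_\delta(i)$, $h_\delta(i)$; here $\zeta<\delta$, so $\zeta\in N$. For $i=k+1$ let $c_{i+1}\le c_i$ be an element of $D_k\cap N$, which exists by elementarity. Every limit ordinal is a jump, so $q=\bigcup_ic_i\cup\{\delta\}$ is a condition by Lemma~\ref{lem:jump}, and $q\le c_{k+2}\in D_k$ for all $k$. For the last sentence, let $D_k$ be the set of conditions that decide the $k$th value of a name for a $\kappa$-sequence of ordinals.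
\end{proof}

\section{The iterations}\label{sec:iteration}

\begin{definition}\label{def:iter}
An \emph{admissible iteration of length $\beta$} consists of forcings $P_\alpha$ $(\alpha\le\beta)$ and $P_\alpha$-names $\dot h^\alpha,\dot Q_\alpha$ $(\alpha<\beta)$ such that $P_\alpha$ forces ``$\dot h^\alpha$ is an interval system and $\dot Q_\alpha=Q(\dot h^\alpha)$'', and $P_\alpha$ is given as follows. Conditions are functions $p$ with $\operatorname{dom}p\subseteq\alpha$ and $|\operatorname{dom}p|\le\kappa$ such that for every $\gamma\in\operatorname{dom}p$: $p{\restriction}\gamma\in P_\gamma$, the value $p(\gamma)$ is a nice $P_\gamma$-name for a subset of $\lambda$ or the check name of a subset of $\lambda$, and $p{\restriction}\gamma\Vdash p(\gamma)\in\dot Q_\gamma$. The order is: $p\le p'$ if $\operatorname{dom}p\supseteq\operatorname{dom}p'$ and $p{\restriction}\gamma\Vdash p(\gamma)\le p'(\gamma)$ for all $\gamma\in\operatorname{dom}p'$. A condition is \emph{determined} if all its values are check names, and $\mathbb D_\alpha$ is the set of determined conditions in $P_\alpha$.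
\end{definition}

The restriction on the names only makes $P_\alpha$ a set. We recall the standard facts about such iterations. For $\alpha\le\beta$ we have $P_\alpha\subseteq P_\beta$, the largest condition is $\emptyset$, and $p\le p{\restriction}\alpha\in P_\alpha$ for $p\in P_\beta$. Moreover,
\begin{equation}\label{eq:amalg}
u\in P_\alpha,\ u\le p{\restriction}\alpha\quad\Longrightarrow\quad u\cup p{\restriction}[\alpha,\beta)\in P_\beta\ \text{ is below both $u$ and $p$.}
\end{equation}
If $G_\alpha$ is $P_\alpha$-generic and $\gamma\le\alpha$, then $G_\gamma=G_\alpha\cap P_\gamma$ is $P_\gamma$-generic. For $\gamma<\alpha$ write $Q_\gamma$ and $h^\gamma$ for the interpretations of $\dot Q_\gamma$ and $\dot h^\gamma$ by $G_\gamma$. The set $G(\gamma)=\{u(\gamma)^{G_\gamma}:u\in G_{\gamma+1},\ \gamma\in\operatorname{dom}u\}$ is $Q_\gamma$-generic over $V[G_\gamma]$; every $Q_\gamma$-generic filter over $V[G_\gamma]$ arises in this way from a generic $G_{\gamma+1}$ extending $G_\gamma$; and for $r\in P_{\gamma+1}$ with $\gamma\in\operatorname{dom}r$,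
\begin{equation}\label{eq:succ}
r\in G_{\gamma+1}\iff r{\restriction}\gamma\in G_\gamma\ \text{ and }\ r(\gamma)^{G_\gamma}\in G(\gamma).
\end{equation}
If $r\in P_{\gamma+1}$ and $\gamma\notin\operatorname{dom}r$, then $r\in G_{\gamma+1}$ if and only if $r\in G_\gamma$.

\begin{theorem}\label{thm:iter}
Assume $\diamondsuit_\kappa$. For every admissible iteration of length $\beta$:
\begin{enumerate}
\item[$(A_\beta)$] $P_\beta$ is ${<}\kappa$-closed and adds no new $\kappa$-sequences of ordinals;
\item[$(D_\beta)$] $\mathbb D_\beta$ is dense in $P_\beta$.
\end{enumerate}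
\end{theorem}

The proof is by induction on $\beta$ and ends in Section~\ref{sec:nonew}; it does not use $2^\kappa=\kappa^+$. The case $\beta=0$ is trivial. Until the end of Section~\ref{sec:nonew} we assume $\diamondsuit_\kappa$, fix $T$ and $\langle A_i:i\in T\rangle$ as in Lemma~\ref{lem:diamond}, fix an admissible iteration of length $\beta>0$, and assume
\[
(A_\gamma)\ \text{ for all }\gamma<\beta .
\]
Thus Lemmas \ref{lem:Q} and \ref{lem:jump} apply to $Q_\gamma$ in $V[G_\gamma]$ for all $\gamma<\beta$.

\begin{lemma}\label{lem:closed}
Let $\langle p_\xi:\xi<\theta\rangle$ be decreasing in $P_\beta$, with $\theta<\kappa$. There is a lower bound $p$ with $\operatorname{dom}p=\bigcup_\xi\operatorname{dom}p_\xi$ such that $p{\restriction}\gamma$ forces $p(\gamma)$ to be the closure of $\bigcup\{p_\xi(\gamma):\gamma\in\operatorname{dom}p_\xi\}$. In particular $P_\alpha$ is ${<}\kappa$-closed for all $\alpha\le\beta$.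
\end{lemma}

\begin{proof}
Let $p(\gamma)$ be a nice name that equals this closure whenever the closure is a subset of $\lambda$. We show by induction on $\gamma\le\beta$ that $p{\restriction}\gamma$ is a condition below all $p_\xi{\restriction}\gamma$. Both properties are checked coordinate by coordinate, so only the step from $\gamma\in\operatorname{dom}p$ to $\gamma+1$ needs an argument. There, $p{\restriction}\gamma$ forces that the sets $p_\xi(\gamma)$ form a decreasing sequence in $\dot Q_\gamma$, and Lemma~\ref{lem:Q}(b) applies.
\end{proof}

The next lemma complements \eqref{eq:succ}: membership in the generic filter is also decided level by level at limit stages.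

\begin{lemma}\label{lem:limit}
Let $\varepsilon\le\beta$ be a limit ordinal, $G_\varepsilon$ generic and $r\in P_\varepsilon$. If $r{\restriction}\gamma\in G_\gamma$ for all $\gamma<\varepsilon$, then $r\in G_\varepsilon$.
\end{lemma}

\begin{proof}
Otherwise some $u\in G_\varepsilon$ is incompatible with $r$ and forces $r{\restriction}\gamma\in\dot G_\gamma$ for all $\gamma<\varepsilon$. First, $u{\restriction}\gamma\Vdash_{P_\gamma}r{\restriction}\gamma\in\dot G_\gamma$ for each $\gamma<\varepsilon$: if some $v\le u{\restriction}\gamma$ in $P_\gamma$ forced the opposite, then by \eqref{eq:amalg} the condition $v\cup u{\restriction}[\gamma,\varepsilon)$ would force both. Let $u'$ be $u$ together with the value $\check\emptyset$ at each point of $\operatorname{dom}r\setminus\operatorname{dom}u$. Then $u'\in P_\varepsilon$ and $u'\le u$. We claim that $u'\le r$, which is a contradiction. Let $\gamma\in\operatorname{dom}r$ and let $G'_\gamma\ni u'{\restriction}\gamma$ be generic. Then $r{\restriction}\gamma\in G'_\gamma$, so $d=u'(\gamma)^{G'_\gamma}$ and $c=r(\gamma)^{G'_\gamma}$ are conditions of the iterand at $\gamma$. Suppose $d\not\le c$.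 By Lemma~\ref{lem:Q}(c) some $e\le d$ is incompatible with $c$. Extend $G'_\gamma$ to a generic $G'_{\gamma+1}$ with $e\in G'(\gamma)$. By \eqref{eq:succ}, $G'_{\gamma+1}$ contains $u'{\restriction}(\gamma+1)$, hence $u{\restriction}(\gamma+1)$, but not $r{\restriction}(\gamma+1)$. This contradicts the first step. So $u'{\restriction}\gamma\Vdash u'(\gamma)\le r(\gamma)$.
\end{proof}

\section{Generic conditions}\label{sec:generic}

In this section and the next, a good model is always assumed to contain the iteration (so $\beta\in N$). Good models exist by Lemma~\ref{lem:diamond}(a). By (G1), $\operatorname{dom}u\subseteq N$ for every $u\in P_\beta\cap N$.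

\subsection*{The difficulty and the plan}
Let $N$ be good and $\delta=\delta_N$. We want an $(N,P_\beta)$-generic condition $q$. Such a $q$ must be defined at every $\gamma\in N\cap\beta$. Indeed, the set $D$ of $u$ such that $u{\restriction}\gamma$ forces some given ordinal $\zeta$ into $u(\gamma)$ is dense open and in $N$, and for $u\in D\cap N$ we can take $\zeta<\delta$; if $\gamma\notin\operatorname{dom}q$, then $q$ extended by the value $\{\delta+1\}$ at $\gamma$ is incompatible with all such $u$. This is why supports of size $\kappa$ are allowed.

At each $\gamma\in N\cap\beta$ we try to repeat Proposition~\ref{prop:onestep} and let $q(\gamma)=\bigcup_ic^\gamma_i\cup\{\delta\}$. To jump at stage $i$ we need the value $h^\gamma_\delta(i)$. Since $\delta\notin N$, there is no reason for a condition in $N$ to decide it. So $\langle c_i^\gamma\rangle$ has to be computed in $V[G_\gamma]$, and $q(\gamma)$ is a genuine name. For finitely many coordinates this is harmless, since one can argue one step at a time. Now think of $\beta=\omega$, and let $D\in N$ be dense open in $P_\omega$. We need one condition $r\in D\cap N$ such that $r(\gamma)$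 is an initial segment of $q(\gamma)$ at all coordinates $\gamma\in\operatorname{dom}r$. The natural way to get this is a stage $i$ at which all coordinates adopt $r$, that is, $c^\gamma_{i+1}=r(\gamma)$; this requires that $r(\gamma)$ end-extend $c^\gamma_i$ for every $\gamma$. But coordinate $0$ makes its move in $V$, with no knowledge of $c_i^1,c_i^2,\dots$. So the candidate $r_i$ for stage $i$ must be fixed in $V$, and it must nevertheless fit, at some stage, what the generic filter has made of the sets $c_i^\gamma$.

This is a guessing problem. Enumerate $N\cap P_\beta$ as $\{p_j:j<\kappa\}$. The trace of the generic filter $G$ on $N$ is coded by $X=\{j:p_j\in G\}\subseteq\kappa$, and by Lemma~\ref{lem:diamond}(c) we have $X\cap i=A_i$ for stationarily many $i\in T$. Let $r_i$ be a condition below all $p_j$, $j\in A_i$. If the guess is right and the conditions $p_j$, $j\in X\cap i$, describe everything that was done before stage $i$, then $r_i$ fits. Stages in $T$ are therefore reserved for adopting $r_i$, and jumps take place outside $T$; both sets of stages must be stationary, whence Lemma~\ref{lem:diamond}(b).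

One obstacle remains. There may be $\kappa$ coordinates in $N\cap\beta$, and even in $\operatorname{dom}r_i$, while fewer than $\kappa$ conditions $p_j$ can record the jumps of only fewer than $\kappa$ coordinates. So we allow only the coordinates in a set $w_i$ of size less than $\kappa$ to jump before stage $i$, where $w_i$ grows with $i$ and exhausts $N\cap\beta$. A coordinate outside $w_i$ has so far moved only by adopting earlier candidates $r_{i'}$, and there are fewer than $\kappa$ of these, each serving all coordinates at once.

\subsection*{The construction}
We first record how genericity keeps values inside the model.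

\begin{lemma}\label{lem:eval}
Let $N$ be good, $\gamma\in N\cap\beta$, and let $G_\gamma$ be a generic filter containing an $(N,P_\gamma)$-generic condition. If $u\in P_\beta\cap N$, $\gamma\in\operatorname{dom}u$ and $u{\restriction}\gamma\in G_\gamma$, then there are $w\in G_\gamma\cap N$ and $c\in N$ with $w\Vdash u(\gamma)=\check c$. In particular $u(\gamma)^{G_\gamma}\in N$.
\end{lemma}

\begin{proof}
Since $\dot Q_\gamma$ is forced to be a subset of $V$, the set of $w\in P_\gamma$ that are incompatible with $u{\restriction}\gamma$ or decide $u(\gamma)$ is dense open. It belongs to $N$, so it contains some $w\in G_\gamma\cap N$. This $w$ is compatible with $u{\restriction}\gamma$, so it decides $u(\gamma)$, and the value is definable from $w$, $u(\gamma)$ and $P_\gamma$.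
\end{proof}

\begin{lemma}\label{lem:generic}
Let $N$ be good, $\delta=\delta_N$ and $p\in P_\beta\cap N$. There is $q\le p$ in $P_\beta$ with $\operatorname{dom}q=N\cap\beta$ such that $q{\restriction}\alpha$ is $(N,P_\alpha)$-generic for all $\alpha\in N\cap(\beta+1)$, and $q{\restriction}\gamma\Vdash\max q(\gamma)=\delta$ for all $\gamma\in N\cap\beta$.
\end{lemma}

\begin{proof}
\emph{The candidates.} In $V$, enumerate, with repetitions if necessary, $N\cap P_\beta=\{p_j:j<\kappa\}$, the dense open subsets of $P_\beta$ in $N$ as $\{D_k:k<\kappa\}$, and $N\cap\beta=\{a_j:j<\kappa\}$. Let $w_i=\{a_j:j<i\}$. For $i\in T$, choose $r_i\in P_\beta\cap N$ with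
\[
r_i\le p,\qquad r_i\le p_j\ \ (j\in A_i),\qquad r_i\in D_k\ \ (k<i),
\]
if there is such a condition; otherwise $r_i$ is undefined.

By induction on $\alpha\in N\cap(\beta+1)$ we prove
\begin{quote}
$(I_\alpha)$\quad $q{\restriction}\alpha\in P_\alpha$, $\ q{\restriction}\alpha\le p{\restriction}\alpha$, and $q{\restriction}\alpha$ is $(N,P_\alpha)$-generic,
\end{quote}
where $q(\gamma)$ is defined, for $\gamma\in N\cap\beta$, as soon as $(I_\gamma)$ is known.

\medskip\noindent
\emph{Definition of $q(\gamma)$.} Assume $(I_\gamma)$ and work in $V[G_\gamma]$. If $q{\restriction}\gamma\notin G_\gamma$ let $q(\gamma)=\emptyset$. Suppose $q{\restriction}\gamma\in G_\gamma$; then also $p{\restriction}\gamma\in G_\gamma$. Define a decreasing sequence $\langle c_i^\gamma:i<\kappa\rangle$ in $Q_\gamma\cap N$ as follows.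
\begin{enumerate}
\item[(S)] \emph{Start}: $c^\gamma_0=p(\gamma)^{G_\gamma}$ if $\gamma\in\operatorname{dom}p$, and $c_0^\gamma=\emptyset$ otherwise.
\item[(L)] \emph{Limit}: for limit $i$, $c_i^\gamma$ is the closure of $\bigcup_{j<i}c^\gamma_j$.
\item[(A)] \emph{Adopt}: if $i\in T$, $r_i$ is defined, $\gamma\in\operatorname{dom}r_i$, $r_i{\restriction}\gamma\in G_\gamma$ and $r_i(\gamma)^{G_\gamma}\le c_i^\gamma$, then $c^\gamma_{i+1}=r_i(\gamma)^{G_\gamma}$.
\item[(J)] \emph{Jump}: if $i\notin T$ and $\gamma\in w_i$, then $c^\gamma_{i+1}=c_i^\gamma\cup\{\zeta\}$, where $\zeta$ is the least ordinal greater than $\max c_i^\gamma$, $\pi_\delta(i)$ and $h^\gamma_\delta(i)$.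
\item[(W)] \emph{Wait}: in all other cases $c^\gamma_{i+1}=c^\gamma_i$.
\end{enumerate}
These sets are in $Q_\gamma$ by Lemma~\ref{lem:Q}(a),(b). They are in $N$. For (S) and (A) this is Lemma~\ref{lem:eval}. For (L), the sequence $\langle c_j^\gamma:j<i\rangle$ is in $V$ because $P_\gamma$ is ${<}\kappa$-closed, and then in $N$ by closure of $N$. For (J), $\max c_i^\gamma<\delta$ by (G3), so $\zeta<\delta$ and $\zeta\in N$. In particular all $c_i^\gamma$ are subsets of $\delta$. Put
\[
q(\gamma)=\bigcup_{i<\kappa}c_i^\gamma\cup\{\delta\}.
\]
We have $\gamma\in w_i$ for all large $i$, and $\kappa\setminus T$ is stationary in $V[G_\gamma]$ by $(A_\gamma)$. So the jumps form a stationary set, and Lemma~\ref{lem:jump} shows that $q(\gamma)\in Q_\gamma$, $\max q(\gamma)=\delta$ and $q(\gamma)\le c_i^\gamma$ for all $i$. Back in $V$, let $q(\gamma)$ be a nice name for this set.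

\medskip\noindent
\emph{Proof of $(I_\alpha)$.} Assume $(I_\gamma)$ for all $\gamma\in N\cap\alpha$. For each such $\gamma$, $q{\restriction}\gamma$ forces $q(\gamma)\in\dot Q_\gamma$, and forces $q(\gamma)\le p(\gamma)$ if $\gamma\in\operatorname{dom}p$. As $\operatorname{dom}p\subseteq N$, this gives the first two parts of $(I_\alpha)$. For genericity let $D\in N$ be dense open in $P_\alpha$. By \eqref{eq:amalg}, $\{u\in P_\beta:u{\restriction}\alpha\in D\}$ is dense open in $P_\beta$; it is in $N$, so it equals some $D_k$. Let $G_\alpha\ni q{\restriction}\alpha$ be generic and work in $V[G_\alpha]$. For $\gamma\in N\cap\alpha$ we have $q{\restriction}\gamma\in G_\gamma$, so the sets $c^\gamma_j$ are defined, and $q(\gamma)^{G_\gamma}\in G(\gamma)$ by \eqref{eq:succ}. Since $G(\gamma)$ is upward closed,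
\begin{equation}\label{eq:inG}
c_j^\gamma\in G(\gamma)\qquad(\gamma\in N\cap\alpha,\ j<\kappa).
\end{equation}
Let $X=\{j<\kappa:p_j\in G_\alpha\}$. We shall find $i\in T$, $i>k$, with $r_i{\restriction}\alpha\in G_\alpha$. Then $r_i\in D_k$ gives $r_i{\restriction}\alpha\in D\cap N\cap G_\alpha$, as required.

\medskip\noindent
\emph{Step 1: the construction is recorded in $X$.} We define two functions $f$ and $g$ with values in $X$.

Let $i'\in T$ with $r_{i'}$ defined. The set of $\varepsilon\le\alpha$ with $r_{i'}{\restriction}\varepsilon\in G_\varepsilon$ contains $0$, is downward closed, and is closed under limits by Lemma~\ref{lem:limit}. So it has a largest element $\varepsilon(i')$. If $\varepsilon(i')<\alpha$ then $\varepsilon(i')\in\operatorname{dom}r_{i'}$, for otherwise $\varepsilon(i')+1$ would be in the set. In either case $\varepsilon(i')\in N$, so $t_{i'}=r_{i'}{\restriction}\varepsilon(i')$ lies in $G_\alpha\cap N$. Let $f(i')\in X$ satisfy $p_{f(i')}=t_{i'}$.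

Let $\gamma\in N\cap\alpha$, $j<\kappa$ and $c=c_j^\gamma\in N$. The conditions in $P_\gamma$ that decide ``$\check c\in\dot Q_\gamma$'' form a dense open set in $N$, so by $(I_\gamma)$ some $w\in G_\gamma\cap N$ decides this statement, necessarily positively. Then $v=w\cup\{(\gamma,\check c)\}$ is in $P_{\gamma+1}\cap N$, and $v\in G_{\gamma+1}$ by \eqref{eq:succ} and \eqref{eq:inG}. Let $g(\gamma,j)\in X$ satisfy $p_{g(\gamma,j)}=v$.

\medskip\noindent
\emph{Step 2: choice of the stage.} The forcing $P_\alpha$ is ${<}\kappa$-closed, so $\kappa$ is regular and uncountable in $V[G_\alpha]$. Hence there is a club $E$ of limit ordinals $i<\kappa$ such that $f(i')<i$ for all $i'\in T\cap i$ with $r_{i'}$ defined, and $g(a_{j'},j)<i$ for all $j,j'<i$ with $a_{j'}<\alpha$. By Lemma~\ref{lem:diamond}(c) there is $i\in T\cap E$ with $i>k$ and $X\cap i=A_i$. Fix such an $i$. Thus $A_i$ contains $f(i')$ for $i'<i$ as above, and $g(\gamma,j)$ for $\gamma\in w_i\cap\alpha$ and $j<i$.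

\medskip\noindent
\emph{Step 3: $r_i$ is defined.} Let $B=\{p{\restriction}\alpha\}\cup\{p_j:j\in A_i\}$. Then $B\in V$, $|B|<\kappa$ and $B\subseteq G_\alpha\subseteq P_\alpha$. The set of conditions in $P_\alpha$ that are below all members of $B$ or incompatible with one of them is dense: starting from any condition, go below the members of $B$ one at a time, take lower bounds at limit steps, and stop if an incompatibility occurs. So some $u_0\in G_\alpha$ is below all members of $B$. By \eqref{eq:amalg}, $u_0\cup p{\restriction}[\alpha,\beta)$ is below $p$ and below all $p_j$, $j\in A_i$, and by ${<}\kappa$-closure of $P_\beta$ it has an extension in $\bigcap_{k'<i}D_{k'}$. The sets $\{p_j:j\in A_i\}$ and $\{D_{k'}:k'<i\}$ are in $N$ by (G2), so elementarity gives such a condition in $N$.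

\medskip\noindent
\emph{Step 4: $r_i{\restriction}\varepsilon\in G_\varepsilon$ for all $\varepsilon\le\alpha$.} We use induction on $\varepsilon$. The case $\varepsilon=0$ is trivial and the limit case is Lemma~\ref{lem:limit}. Let $\varepsilon=\gamma+1$ and $r_i{\restriction}\gamma\in G_\gamma$. If $\gamma\notin\operatorname{dom}r_i$ there is nothing to prove, so let $\gamma\in\operatorname{dom}r_i$; then $\gamma\in N\cap\alpha$. Put $d=r_i(\gamma)^{G_\gamma}\in Q_\gamma$. Since $r_i{\restriction}\gamma\in G_\gamma$, the definition of the order gives
\begin{equation}\label{eq:below}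
r_i\le u,\ \gamma\in\operatorname{dom}u\quad\Longrightarrow\quad d\le u(\gamma)^{G_\gamma}.
\end{equation}
We claim that $d\le c_j^\gamma$ for all $j<i$.

\emph{Case $\gamma\in w_i$.} Let $m=g(\gamma,j)\in A_i$. Then $r_i\le p_m$ and $p_m(\gamma)^{G_\gamma}=c_j^\gamma$, so \eqref{eq:below} applies.

\emph{Case $\gamma\notin w_i$.} Then $\gamma\notin w_{i'}$ for $i'<i$, so clause (J) was not used at coordinate $\gamma$ before stage $i$. We use induction on $j<i$. For $j=0$ apply \eqref{eq:below} with $u=p$, or use $c_0^\gamma=\emptyset$. For limit $j$ use that $c_j^\gamma$ is the greatest lower bound of the earlier sets. For $j=i'+1$ only clause (A) needs an argument. In that clause $r_{i'}{\restriction}\gamma\in G_\gamma$ and $r_{i'}(\gamma)^{G_\gamma}=c_j^\gamma$, which is in $G(\gamma)$ by \eqref{eq:inG}. By \eqref{eq:succ}, $r_{i'}{\restriction}(\gamma+1)\in G_{\gamma+1}$. Hence $\gamma<\varepsilon(i')$ and $t_{i'}(\gamma)=r_{i'}(\gamma)$. Since $f(i')\in A_i$, we have $r_i\le p_{f(i')}=t_{i'}$, and \eqref{eq:below} gives $d\le c_j^\gamma$.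

As $i$ is a limit, $c_i^\gamma$ is the greatest lower bound of the $c_j^\gamma$, $j<i$, so $d\le c_i^\gamma$. Thus clause (A) applies at stage $i$, and $c^\gamma_{i+1}=d$. By \eqref{eq:inG}, $d\in G(\gamma)$, and by \eqref{eq:succ}, $r_i{\restriction}(\gamma+1)\in G_{\gamma+1}$. This completes Step 4, the proof of $(I_\alpha)$, and the induction. The lemma follows, since $\beta\in N$.
\end{proof}

\section{No new $\kappa$-sequences}\label{sec:nonew}

In Proposition~\ref{prop:onestep} the condition $q$ itself lay in all the dense sets. The condition $q_0$ that Lemma~\ref{lem:generic} provides for a model $N_0$ does less. It forces each dense set in $N_0$ to be met inside $N_0$, but its values are names, and it need not decide \emph{which} elements of $N_0\cap P_\beta$ enter the generic filter. Two observations show how to proceed. The value of $q_0(\gamma)$ determines $G(\gamma)\cap N_0$, because it reaches up to $\delta_{N_0}$. And if $q_0\in N_1$, then below an $N_1$-generic condition the value of $q_0(\gamma)$ is determined by $G_\gamma\cap N_1$, by Lemma~\ref{lem:eval}. So passing from coordinate $\gamma$ to $\gamma+1$ costs one more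 model. A chain of $\omega$ models absorbs this cost, and an induction on the coordinates goes through for its union.

Let $p\in P_\beta$ and let $\dot f$ be a $P_\beta$-name that is forced to be a function from $\kappa$ to the ordinals; take $\chi$ large enough that $\dot f\in H(\chi)$. Choose good models $N_0\in N_1\in N_2\in\cdots$ with $p,\dot f\in N_0$. Then $N_n\subseteq N_{n+1}$ by (G1). Let $\delta_n=\delta_{N_n}$ and $N_\omega=\bigcup_nN_n$. Put $q_{-1}=p$, and recursively let $q_n\le q_{n-1}$ be as in Lemma~\ref{lem:generic} for the model $N_n$ and the condition $q_{n-1}\in N_n$. The conclusion of that lemma is expressible in $H(\chi)$ with the parameters $N_n$, $q_{n-1}$ and the iteration, all of which are in $N_{n+1}$; so we can take $q_n\in N_{n+1}$. Let $q$ be the lower bound of $\langle q_n:n<\omega\rangle$ given by Lemma~\ref{lem:closed}. This uses $\omega<\kappa$: the new top point $\sup_n\delta_n$ has cofinality $\omega$, so it is not in $S$. We have $\operatorname{dom}q=N_\omega\cap\beta$, and $q{\restriction}\gamma$ is $(N_n,P_\gamma)$-generic whenever $\gamma\in N_n\cap(\beta+1)$, because $q{\restriction}\gamma\le q_n{\restriction}\gamma$.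

\begin{lemma}\label{lem:decide}
\begin{enumerate}
\item[(a)] For every $\varepsilon\le\beta$ and every $p'\in P_\beta\cap N_\omega$, the condition $q{\restriction}\varepsilon$ decides ``$p'{\restriction}\varepsilon\in\dot G_\varepsilon$''.
\item[(b)] For every $n$ and every $\gamma\in N_n\cap\beta$, the condition $q{\restriction}\gamma$ decides $q_n(\gamma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Phi(\varepsilon)$ be statement (a) for $\varepsilon$. We first show that $\Phi(\gamma)$, for $\gamma<\beta$, implies:
\begin{quote}
$(+)$\quad If $v\in P_\beta\cap N_m$, $\gamma\in N_m\cap\operatorname{dom}v$ and $q{\restriction}\gamma\Vdash v{\restriction}\gamma\in\dot G_\gamma$, then $q{\restriction}\gamma\Vdash v(\gamma)=\check c$ for some $c\in N_m$.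
\end{quote}
Take a generic $G_\gamma\ni q{\restriction}\gamma$. Lemma~\ref{lem:eval} gives $w\in G_\gamma\cap N_m$ and $c\in N_m$ with $w\Vdash v(\gamma)=\check c$. By $\Phi(\gamma)$ applied to $w=w{\restriction}\gamma$, the condition $q{\restriction}\gamma$ decides ``$w\in\dot G_\gamma$''. The decision is positive because $w$ and $q{\restriction}\gamma$ both lie in $G_\gamma$. So $q{\restriction}\gamma\Vdash v(\gamma)=\check c$, which proves $(+)$. If $\gamma\in N_n$, then $(+)$ applies to $v=q_n$ and $m=n+1$, since $\gamma\in\operatorname{dom}q_n$ and $q{\restriction}\gamma\le q_n{\restriction}\gamma$. So $\Phi(\gamma)$ implies (b) for $\gamma$, and it remains to prove $\Phi(\varepsilon)$ by induction on $\varepsilon$. Let $p'\in P_\beta\cap N_\omega$. The case $\varepsilon=0$ is trivial. If $q{\restriction}\gamma\Vdash p'{\restriction}\gamma\notin\dot G_\gamma$ for some $\gamma<\varepsilon$, then $q{\restriction}\varepsilon\Vdash p'{\restriction}\varepsilon\notin\dot G_\varepsilon$. So by the induction hypothesis we may assume that $q{\restriction}\gamma\Vdash p'{\restriction}\gamma\in\dot G_\gamma$ for all $\gamma<\varepsilon$.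

If $\varepsilon$ is a limit, Lemma~\ref{lem:limit} gives $q{\restriction}\varepsilon\Vdash p'{\restriction}\varepsilon\in\dot G_\varepsilon$. The same conclusion holds if $\varepsilon=\gamma+1$ and $\gamma\notin\operatorname{dom}p'$, because then $p'{\restriction}\varepsilon=p'{\restriction}\gamma$.

Let $\varepsilon=\gamma+1$ with $\gamma\in\operatorname{dom}p'\subseteq N_\omega$, and choose $n$ with $p',\gamma\in N_n$. By $(+)$, $q{\restriction}\gamma$ forces $p'(\gamma)=\check c'$ for some $c'\in N_n$ and $q_n(\gamma)=\check c$ for some $c$, and it forces both sets to be in $\dot Q_\gamma$. Here $\max c'<\delta_n$ by (G3), and $\max c=\delta_n$ by Lemma~\ref{lem:generic}. Since $q{\restriction}\varepsilon\le q_n{\restriction}\varepsilon$, the condition $q{\restriction}\varepsilon$ forces $c\in G(\gamma)$. If $c'$ is an initial segment of $c$, then $q{\restriction}\varepsilon$ forces $c'\in G(\gamma)$. If not, then $c$ and $c'$ are incompatible by Lemma~\ref{lem:Q}(c), since $\max c'<\max c$ prevents $c$ from being an initial segment of $c'$; so $q{\restriction}\varepsilon$ forces $c'\notin G(\gamma)$. In both cases \eqref{eq:succ} shows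 that $q{\restriction}\varepsilon$ decides ``$p'{\restriction}\varepsilon\in\dot G_\varepsilon$''.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:iter}]
$(A_\beta)$: Closure is Lemma~\ref{lem:closed}. Fix a generic $G\ni q$. For $i<\kappa$, the set of conditions deciding $\dot f(i)$ is dense open and in $N_0$, so it contains some $u_i\in G\cap N_0$. By Lemma~\ref{lem:decide}(a) with $\varepsilon=\beta$, $q$ decides ``$u_i\in\dot G$'', and the decision is positive. Hence $q$ decides $\dot f(i)$ for every $i<\kappa$, and so $q$ forces $\dot f$ to equal a function in $V$. Since $q\le p$ and $p$ was arbitrary, $\dot f$ is forced to be in $V$.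

$(D_\beta)$: Let $\gamma\in\operatorname{dom}q$. By Lemma~\ref{lem:decide}(b), $q{\restriction}\gamma$ decides $q_n(\gamma)$ for all $n$ with $\gamma\in N_n$, and it forces $q(\gamma)$ to be the closure of the union of these sets. So $q{\restriction}\gamma\Vdash q(\gamma)=\check c_\gamma$, where $c_\gamma\in V$ is the closure of the union of the decided values. Let $q'=\langle\check c_\gamma:\gamma\in\operatorname{dom}q\rangle$. By induction on $\gamma$, $q'{\restriction}\gamma$ is a condition with $q'{\restriction}\gamma\le q{\restriction}\gamma\le q'{\restriction}\gamma$: given this for $\gamma\in\operatorname{dom}q$, both conditions force $\check c_\gamma=q(\gamma)\in\dot Q_\gamma$. Thus $q'\in\mathbb D_\beta$ and $q'\le p$.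
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

Assume the hypotheses of Theorem~\ref{thm:main}. From $\mu^{\kappa^+}=\mu$ and K\"onig's theorem $\mu^{\operatorname{cf}\mu}>\mu$ we get $\operatorname{cf}\mu>\kappa^+$. From $2^\kappa=\kappa^+$ we get $(\kappa^+)^\kappa=\kappa^+$; this equation is needed for the chain condition only.

\subsection*{Chain condition}
Determined conditions behave like partial functions into a fixed set of size $\kappa^+$, so the usual $\Delta$-system argument applies.

\begin{lemma}\label{lem:cc}
If $P_\alpha$ comes from an admissible iteration, then $P_\alpha$ has the $\kappa^{++}$-c.c. If $\alpha\le\mu$, then $|\mathbb D_\alpha|\le\mu$.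
\end{lemma}

\begin{proof}
Let $p,p'\in\mathbb D_\alpha$ agree on $\operatorname{dom}p\cap\operatorname{dom}p'$. By induction on $\gamma$, $(p\cup p'){\restriction}\gamma$ is a condition below $p{\restriction}\gamma$ and $p'{\restriction}\gamma$: at $\gamma\in\operatorname{dom}p$, say, it forces $p(\gamma)\in\dot Q_\gamma$ because $p{\restriction}\gamma$ does. So $p$ and $p'$ are compatible.

The $\Delta$-system lemma says that if $\nu^\kappa<\kappa^{++}$ for all $\nu<\kappa^{++}$, then among any $\kappa^{++}$ sets of size at most $\kappa$ there are $\kappa^{++}$ whose pairwise intersections all equal one set $R$. The hypothesis holds as $(\kappa^+)^\kappa=\kappa^+$. There are at most $(\kappa^+)^\kappa=\kappa^+$ bounded subsets of $\lambda$, so for a given set $R$ of size at most $\kappa$ there are at most $\kappa^+$ functions from $R$ to their check names. Now take $\kappa^{++}$ members of $\mathbb D_\alpha$. At most $\kappa^+$ of them share any given domain, so $\kappa^{++}$ different domains occur; thin out to a $\Delta$-system with root $R$. Two of the remaining conditions agree on $R$, and they are compatible. Since $\mathbb D_\alpha$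 is dense by Theorem~\ref{thm:iter}, $P_\alpha$ has the $\kappa^{++}$-c.c. For $\alpha\le\mu$ there are at most $\mu^\kappa=\mu$ possible domains, so $|\mathbb D_\alpha|\le\mu\cdot\kappa^+=\mu$.
\end{proof}

For $\alpha\le\mu$, Lemma~\ref{lem:cc} bounds the number of antichains in $\mathbb D_\alpha$ by $\mu^{\kappa^+}=\mu$. Hence, for every set $Y\in V$,
\begin{equation}\label{eq:count}
\text{there are at most $\mu^{|Y|}$ nice $\mathbb D_\alpha$-names for subsets of $Y$.}
\end{equation}

\subsection*{Bookkeeping}
Identify an interval system $h$ with the set $\{(\delta,i,h_\delta(i)):\delta\in S,\ i<\kappa\}\subseteq Y_0=S\times\kappa\times\lambda$, and note that $|Y_0|=\kappa^+$. Fix a bijection $b:\mu\to\mu\times\mu$ such that $b(\beta)=(\alpha,\xi)$ implies $\alpha\le\beta$, for instance the inverse of G\"odel pairing. We define an admissible iteration of length $\mu$ by recursion. Once $P_\alpha$ is defined, list as $\langle\dot h_{\alpha,\xi}:\xi<\mu\rangle$, with repetitions, all nice $\mathbb D_\alpha$-names for subsets of $Y_0$ that $P_\alpha$ forces to be interval systems; by \eqref{eq:count} there are at most $\mu^{\kappa^+}=\mu$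 of them. Every interval system in $V[G_\alpha]$ has a name on this list: take any name $\tau$ for it, and then a nice name for the object that equals $\tau$ if $\tau$ is an interval system and is the constantly $0$ system otherwise. At stage $\beta<\mu$ with $b(\beta)=(\alpha,\xi)$, let $\dot h^\beta=\dot h_{\alpha,\xi}$. Since $\alpha\le\beta$, this is a $P_\beta$-name, it is interpreted by $G_\beta$ as by $G_\alpha$, and it is forced to be an interval system. Let $P=P_\mu$, let $G$ be $P$-generic, and put $C_\beta=\bigcup G(\beta)$ for $\beta<\mu$.

\subsection*{Cardinal arithmetic}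
By Theorem~\ref{thm:iter} and Lemma~\ref{lem:cc}, $P$ is ${<}\kappa$-closed, is $\kappa^{++}$-c.c., and adds no new $\kappa$-sequences of ordinals. So all cardinals are preserved, the power sets of cardinals $\nu\le\kappa$ are unchanged, and $\lambda$ and $S$ keep their meaning in $V[G]$. By \eqref{eq:count}, $2^{\kappa^+}\le\mu$ in $V[G]$. By Lemma~\ref{lem:club}, $C_{\beta'}\notin V[G_{\beta'}]$, while $C_\beta\in V[G_{\beta+1}]\subseteq V[G_{\beta'}]$ for $\beta<\beta'$. So the clubs $C_\beta$, $\beta<\mu$, are pairwise distinct, and $2^{\kappa^+}=\mu$ in $V[G]$. Suppose now that GCH holds in $V$ and $\mu=\kappa^{++}$. For cardinals $\theta\le\kappa$ the equation $2^\theta=\theta^+$ persists. For $\theta\ge\kappa^+$, \eqref{eq:count} bounds $2^\theta$ in $V[G]$ by $(\mu^\theta)^V=((2^{\kappa^+})^\theta)^V=(2^\theta)^V=\theta^+$. So GCH holds in $V[G]$.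

\subsection*{The principle $(*)_\kappa$ in $V[G]$}
Let $h\in V[G]$ be an interval system. It has a nice $\mathbb D_\mu$-name, built from $\kappa^+$ antichains of size at most $\kappa^+$. The union of the domains of the conditions involved has size at most $\kappa^+<\operatorname{cf}\mu$, so all these conditions lie in $P_\alpha$ for some $\alpha<\mu$. Hence $h\in V[G_\alpha]$, and $h=\dot h_{\alpha,\xi}^{\,G_\alpha}$ for some $\xi<\mu$. Let $\beta=b^{-1}(\alpha,\xi)$. Then $Q_\beta=Q(h)$ as computed in $V[G_\beta]$. Both $V[G_\beta]$ and $V[G]$ have the same $\kappa$-sequences of ordinals as $V$, so Lemma~\ref{lem:club} shows that in $V[G]$ the set $C_\beta$ is a club in $\lambda$ that evades $h$ at every $\delta\in S$. This completes the proof of Theorem~\ref{thm:main}. \qed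

\begin{remark}
The hypothesis $\mu^{\kappa^+}=\mu$ is necessary for the conclusion of Theorem~\ref{thm:main}. If a cardinal-preserving extension $V[G]$ satisfies $2^{\kappa^+}=\mu$, then $(\mu^{\kappa^+})^V\le(\mu^{\kappa^+})^{V[G]}=\mu$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AK}
David Asper\'o and Asaf Karagila,
\emph{Methods in Higher Forcing Axioms (Workshop Notes)},
arXiv:1912.02123 (2019).

\end{thebibliography}
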